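# Matrix-valued maps on $\mathbb Z$ that are additive up to bounded rank

## 1. Bounded-rank defects, and the case of diagonal matrices

Let $G$ be an abelian group, $K$ a field and $f:G\to K^{n\times n}$ a map. Its failure to be additive is measured by the matrices
$$D_f(x,y)=f(x+y)-f(x)-f(y)\qquad(x,y\in G).$$

**Definition.** The map $f$ is a *$c$-quasihomomorphism* if $\mathrm{rk}\,D_f(x,y)\le c$ for all $x,y\in G$.

For example, if $\chi:G\to K^{n\times n}$ is a homomorphism and $\alpha:G\to K^{n\times n}$ is any map with $\mathrm{rk}\,\alpha(x)\le r$ for all $x$, then $f=\chi+\alpha$ has $D_f(x,y)=\alpha(x+y)-\alpha(x)-\alpha(y)$, so $f$ is a $3r$-quasihomomorphism. The question is whether, for $G=\mathbb Z$, these are essentially all examples. Precisely: given $c\in\mathbb N$, is there a constant $C=C(c)$ such that for every $n$ and every $c$-quasihomomorphism $f:\mathbb Z\to\mathbb C^{n\times n}$ there is a matrix $g$ with $\mathrm{rk}(f(x)-xg)\le C$ for all $x\in\mathbb Z$? The question comes from Jan Draisma, Rob H. Eggermont, Tim Seynnaeve, Nafie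 Tairi, Emanuele Ventura, "Quasihomomorphisms from the integers into Hamming metrics", arXiv:2204.08392 (2022).

The whole point is that $C$ may not depend on $n$: the value $C=n$ always works. If $c=0$, then $f$ is additive, $f(x)=xf(1)$, and $C=0$ works. If $\mathrm{rk}\,f(x)\le r$ for all $x$, then $g=0$ works with $C=r$. The answer to the question will be yes, with $g=f(1)$, over every field.

We begin with diagonal matrices. There a short argument works, and it is useful to do it first for a *finite* abelian group $H$. Two lemmas are needed, and both will be used again at the very end of the general proof.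

**Lemma 1 (linearity test).** Let $H$ be a finite abelian group, $U$ an abelian group and $A:H\to U$ a map with $A(x+y)=A(x)+A(y)$ for at least $(1-\eta)|H|^2$ pairs $(x,y)$, where $\eta<1/6$. Then there is a homomorphism $\chi:H\to U$ with $\chi(x)=A(x)$ for at least $(1-3\eta)|H|$ elements $x$.

*Proof.* Fix $x$ and let $y,y'$ be uniform and independent in $H$. The pair $(x+y,y')$ is uniform, so $A(x+y)+A(y')=A(x+y+y')$ with probability at least $1-\eta$. For the same reason $A(x+y')+A(y)=A(x+y+y')$ with probability at least $1-\eta$. Hence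
$$A(x+y)-A(y)=A(x+y')-A(y')$$
with probability at least $1-2\eta$. If a random variable takes the value $v$ with probability $p_v$, two independent copies agree with probability $\sum p_v^2\le\max p_v$. So some value, call it $\chi(x)$, equals $A(x+y)-A(y)$ with probability at least $1-2\eta$ over $y$.

Now let $x,x'\in H$. Each of the three equalities
$$\chi(x)=A(x+y)-A(y),\quad \chi(x')=A(x'+x+y)-A(x+y),\quad \chi(x+x')=A(x+x'+y)-A(y)$$
fails with probability at most $2\eta$ over $y$. Since $6\eta<1$, some $y$ satisfies all three. The first two add up to the third, so $\chi(x)+\chi(x')=\chi(x+x')$.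

Finally, over uniform $(x,y)$, the event $A(x)\ne A(x+y)-A(y)$ has probability at most $\eta$ and the event $\chi(x)\ne A(x+y)-A(y)$ has probability at most $2\eta$. So $\chi(x)\neq A(x)$ has probability at most $3\eta$. $\square$

**Lemma 2 (from a majority to everything).** Let $\Phi:H\to K^{n\times n}$ be a $c$-quasihomomorphism on a finite abelian group with $\mathrm{rk}\,\Phi(x)\le R$ for more than half of the $x\in H$. Then $\mathrm{rk}\,\Phi(x)\le 2R+c$ for all $x\in H$.

*Proof.* Fix $x$. More than half of the $y$ satisfy $\mathrm{rk}\,\Phi(y)\le R$, and more than half satisfy $\mathrm{rk}\,\Phi(x+y)\le R$, so some $y$ satisfies both. Then $\Phi(x)=\Phi(x+y)-\Phi(y)-D_\Phi(x,y)$ has rank at most $2R+c$. $\square$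

**Proposition 3 (diagonal case).** Let $H$ be a finite abelian group and let $f:H\to K^{n\times n}$ be a $c$-quasihomomorphism with diagonal values. Then there is a homomorphism $\chi$ from $H$ to the diagonal matrices with $\mathrm{rk}(f(x)-\chi(x))\le 33c$ for all $x$.

*Proof.* Write $f=(f_1,\dots,f_n)$ for the diagonal entries; the rank of a diagonal matrix is its number of nonzero entries. Let $\eta_i$ be the fraction of pairs $(x,y)$ at which $f_i(x+y)\ne f_i(x)+f_i(y)$. Then $\sum_i\eta_i$ is the average of $\mathrm{rk}\,D_f(x,y)$, so $\sum_i\eta_i\le c$. Let $I=\{i:\eta_i\ge 1/10\}$; then $|I|\le10c$. For $i\notin I$, Lemma 1 gives a homomorphism $\chi_i:H\to K$ that differs from $f_i$ on a fraction at most $3\eta_i$ of $H$. For $i\in I$ put $\chi_i=0$. The average over $x$ of $\#\{i\notin I:f_i(x)\ne\chi_i(x)\}$ is at most $3c$. By Markov's inequality this number is at least $6c+1$ for a fraction of at most $3c/(6c+1)<1/2$ of the $x$. So $\mathrm{rk}(f(x)-\chi(x))\le10c+6c=16c$ for more than half of the $x$. Since $f-\chi$ is a $c$-quasihomomorphism,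 Lemma 2 gives $33c$ for all $x$. $\square$

What changes in general? The proof used that the rank *counts coordinates*: the defect is sparse in one fixed basis, so most scalar functions $f_i$ are nearly additive. A general defect $D_f(x,y)$ is also "small", but it is small inside a pair of subspaces (its column space and its row space) that move with $(x,y)$. Before facing this, let us record that finite groups are the right setting.

## 2. The theorem for finite abelian groups implies the theorem for $\mathbb Z$

**Theorem 4.** For every $c$ there is $C(c)$ such that for every field $K$, every $n$ and every $c$-quasihomomorphism $f:\mathbb Z\to K^{n\times n}$ we have $\mathrm{rk}(f(x)-xf(1))\le C(c)$ for all $x\in\mathbb Z$.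

For $K=\mathbb C$ this answers the question: yes. The proof gives no explicit value of $C(c)$.

**Theorem 5.** For every $c$ there is $C_0(c)$ such that for every finite abelian group $H$, every field $K$, every $n$ and every $c$-quasihomomorphism $f:H\to K^{n\times n}$ there is a homomorphism $\chi:H\to K^{n\times n}$ with $\mathrm{rk}(f(x)-\chi(x))\le C_0(c)$ for all $x\in H$.

**Theorem 5 implies Theorem 4.** The aim is to wrap $\mathbb Z$ around a large cycle $\mathbb Z/M$, on which the only homomorphism to matrices is zero. Let $f:\mathbb Z\to K^{n\times n}$ be a $c$-quasihomomorphism and let $M\ge2$ be an integer not divisible by $\mathrm{char}\,K$. Put $g_M=M^{-1}f(M)$ and $f_1(x)=f(x)-xg_M$. Since $x\mapsto xg_M$ is additive, $D_{f_1}=D_f$; also $f_1(M)=0$.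

Define $\varphi:\mathbb Z/M\to K^{n\times n}$ by $\varphi(x\bmod M)=f_1(x)$ for $0\le x<M$, and let $0\le x,y<M$. If $x+y<M$, the defect of $\varphi$ at $(x,y)$ is $D_f(x,y)$. If $x+y\ge M$, it is $f_1(x+y-M)-f_1(x)-f_1(y)$, and from
$$f_1(x+y)=f_1(x+y-M)+f_1(M)+D_f(x+y-M,M),\qquad f_1(M)=0,$$
we see that it equals $D_f(x,y)-D_f(x+y-M,M)$. So $\varphi$ is a $2c$-quasihomomorphism.

Any homomorphism $\chi:\mathbb Z/M\to K^{n\times n}$ satisfies $M\chi=0$, hence $\chi=0$ because $M$ is invertible in $K$. Theorem 5 therefore gives $\mathrm{rk}(f(x)-xg_M)\le C_0(2c)$ for $0\le x<M$. At $x=1$ it says $\mathrm{rk}(f(1)-g_M)\le C_0(2c)$. Combining the two, $\mathrm{rk}(f(x)-xf(1))\le2C_0(2c)$ for $0\le x<M$. As $M$ can be arbitrarily large, this holds for all $x\ge0$.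

For negative arguments, $f(0)=-D_f(0,0)$ and $f(-x)+f(x)=f(0)-D_f(x,-x)$ has rank at most $2c$. So $\mathrm{rk}(f(-x)+xf(1))\le2C_0(2c)+2c=:C(c)$ for $x\ge0$. $\square$

If $f$ is diagonal, so is $\varphi$, and Proposition 3 may replace Theorem 5: the diagonal case over $\mathbb Z$ holds with the constant $2\cdot66c+2c=134c$. From now on only Theorem 5 is at stake.

## 3. Moving bases, and the correction term one would like to find

The first thing to try is Lemma 1 on each matrix entry. Here is where it stops. Let $K=\mathbb Q$, $H=\mathbb Z/M$ with $M\ge 2$, let $J$ be the all-ones matrix and $f(x)=2^xJ$ for $0\le x<M$. All ranks are $1$. Each entry has defect $2^{w}-2^x-2^y$, where $w\in\{0,\dots,M-1\}$ is the residue of $x+y$. A sum of two powers of $2$ is a power of $2$ only if they are equal, so the defect vanishes only if $x=y$ and $w=x+1$. If $2x<M$ this means $2x=x+1$, so $x=1$; if $2x\ge M$ it means $2x-M=x+1$, which is impossible for $x<M$. So every single entry fails additivity at all pairs but at most one, and the count of bad entries says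 nothing.

In this example a change of basis helps: $PJQ$ is diagonal for suitable invertible $P,Q$. In general no change of basis does. Let $K$ be a finite field, $n\ge2$, $M$ at least the number of $n\times n$ matrices of rank at most $1$, and $f:\mathbb Z/M\to K^{n\times n}$ a surjection onto these matrices. It is a $3$-quasihomomorphism. If all $Pf(x)Q$ were diagonal, then the span of the values $f(x)$ would have dimension at most $n$; but the matrices of rank at most $1$ span all $n^2$ dimensions.

So let us ask what would be enough. Suppose we could find $\alpha:H\to K^{n\times n}$ of bounded rank such that, for at least $90\%$ of the pairs,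
$$D_f(x,y)\equiv\alpha(x)+\alpha(y)-\alpha(x+y)$$
modulo the matrices of the form "columns in a fixed space $V_0$" plus "rows in a fixed space $W_0$", with $\dim V_0,\dim W_0\le d$. Then $f+\alpha$ is additive at these pairs modulo a *fixed* subspace whose elements have rank at most $2d$, and Lemmas 1 and 2 finish the proof. So we want to recognize, inside $D_f(x,z)$, "the part that depends on $x$ only". The tool is the cocycle identity, immediate from the definition of $D=D_f$:
$$D(x,y)-D(y,z)-D(x,y+z)+D(x+y,z)=0.\tag{1}$$
Indeed $D(x,y)+D(x+y,z)=f(x+y+z)-f(x)-f(y)-f(z)=D(y,z)+D(x,y+z)$.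

Two model examples will accompany us.

**Example A.** $H=\mathbb F_p^N$, $K=\mathbb F_p$, $n=N$, $f(x)=xx^{T}$. Then $D(x,y)=xy^T+yx^T$ has rank at most $2$, and equal to $2$ if $x,y$ are linearly independent.

**Example B.** $H=\mathbb Z/p$ with $p$ prime, $n=p$, basis vectors $\varepsilon_g$ indexed by $g\in H$, and $f(g)=E_g:=\varepsilon_g\varepsilon_g^T$. Then $D(x,y)=E_{x+y}-E_x-E_y$.

In both cases $\alpha=-f$ is a correct correction. In Example B it can be read off: the vectors $\varepsilon_x,\varepsilon_y,\varepsilon_{x+y}$ are independent for generic $x,y$, and the part of $D(x,y)$ supported on $\varepsilon_x$ is $-E_x$. In Example A the vectors $x$, $y$, $x+y$ are *dependent*, and a plan that counts on independence of the supports breaks exactly here. A rewriting is needed: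
$$xy^T+yx^T=(x+y)(x+y)^T-xx^T-yy^T.$$
A further danger is visible. The expression $x y^T$ alone, put in place of $D(x,y)$, also satisfies (1), since $xy^T-yz^T-x(y+z)^T+(x+y)z^T=0$. But for independent $x,y$ it is not of the form $a\,xx^T+b\,yy^T+c\,(x+y)(x+y)^T$: comparing coefficients of $yx^T$ gives $c=0$, and then $xy^T$ is not reached. So (1) alone cannot suffice; we will also need the symmetry $D(x,y)=D(y,x)$.

The plan: define, for random $x$, a space $V_x$ of columns "that can be produced from $x$ and auxiliary random points". Show that these spaces are as independent as the points $x$, $y$, $x+y,\dots$ allow. Isolate a part on which they behave linearly, as in Example A. Then let (1) and symmetry do the rest. To make "bounded" mean "finite" and "with high probability" mean "almost surely", we pass to a limit.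

## 4. Ultraproducts, supports and Loeb measure

Fix $c$ and, for each $m\in\mathbb N$, a finite abelian group $H_m$, a field $K_m$, an integer $n_m$ and a $c$-quasihomomorphism $f_m:H_m\to K_m^{n_m\times n_m}$. Until Section 10 this sequence is arbitrary, so we may test everything on examples. In Section 10 it will be a sequence of alleged counterexamples to Theorem 5.

**Ultraproducts.** Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$: a family of subsets closed under supersets and finite intersections, containing exactly one of $X$, $\mathbb N\setminus X$ for each $X$, and no finite set. "For almost all $m$" means: for all $m$ in some member of $\mathcal U$. The ultraproduct $\prod X_m/\mathcal U$ is the set of sequences $(x_m)$ up to equality for almost all $m$; the class is written $[x_m]$. A sequence of subsets $A_m\subset X_m$ defines the *internal* subset $[A_m]$, and likewise for internal functions. By Łoś's theorem, first-order statements about internal objects hold in the ultraproduct iff they hold for almost all $m$. We form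
$$H=\prod H_m/\mathcal U,\quad \mathbf K=\prod K_m/\mathcal U,\quad V=\prod K_m^{n_m}/\mathcal U\ (\text{columns}),\quad W=\prod K_m^{n_m}/\mathcal U\ (\text{rows}),$$
$\mathrm{Mat}=\prod K_m^{n_m\times n_m}/\mathcal U$ and $f=[f_m]:H\to\mathrm{Mat}$. Here $H$ is an abelian group, $\mathbf K$ a field, and $V,W,\mathrm{Mat}$ are $\mathbf K$-vector spaces. Finite-dimensional subspaces of $V$ are internal: the span of $[v_{1,m}],\dots,[v_{k,m}]$ is the ultraproduct of the spans.

*Saturation.* A decreasing sequence $A^1\supset A^2\supset\cdots$ of nonempty internal sets has nonempty intersection. To see this, write $A^j=[A^j_m]$ and let $X_j=\{m\ge j: A^1_m\supset\dots\supset A^j_m\ne\emptyset\}\in\mathcal U$. For $m\in X_1$ let $j(m)$ be the largest $j$ with $m\in X_j$, and pick $a_m\in A_m^{j(m)}$. For every $j$ and every $m\in X_j$ we have $a_m\in A^j_m$, so $[a_m]$ lies in every $A^j$.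

**Finite rank means tensor.** The map $V\otimes_{\mathbf K}W\to\mathrm{Mat}$, $v\otimes w\mapsto vw$, is injective, and its image is the set of internal matrices whose rank is bounded by a standard integer for almost all $m$. Indeed, write $t=\sum_{i\le r}v_i\otimes w_i$ with $v_1,\dots,v_r$ independent and $w_1,\dots,w_r$ independent. By Łoś the same holds for the components for almost all $m$, so the matrix has rank exactly $r$ there, and it is nonzero unless $r=0$. Conversely, an internal matrix of rank $r$ is such a sum by rank factorization at each level $m$. We identify $V\otimes W$ with this image. For instance, the class of the identity matrices of size $n_m\to\infty$ is an element of $\mathrm{Mat}$ outside $V\otimes W$, whereas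
$$D(g,h)=f(g+h)-f(g)-f(h)\in V\otimes W\quad\text{has rank}\le c\text{ for all }g,h\in H.$$

**Definition (supports).** For $t\in V\otimes W$ let $\mathrm{ls}(t)\subset V$ and $\mathrm{rs}(t)\subset W$ be the smallest subspaces with $t\in\mathrm{ls}(t)\otimes W$ and $t\in V\otimes\mathrm{rs}(t)$.

They exist: if $t=\sum_{i\le r}v_i\otimes w_i$ with independent $v_i$ and independent $w_i$, then $\mathrm{ls}(t)=\langle v_1,\dots,v_r\rangle=\{(\mathrm{id}\otimes\phi)(t):\phi\in W^*\}$, because $t\in A\otimes W$ forces $(\mathrm{id}\otimes\phi)(t)\in A$ for all $\phi$, and functionals dual to the $w_i$ produce the $v_i$. Similarly $\mathrm{rs}(t)=\langle w_1,\dots,w_r\rangle$. So $t\in\mathrm{ls}(t)\otimes\mathrm{rs}(t)$, and both supports have dimension $\mathrm{rk}\,t$. In Example A, $\mathrm{ls}(D(x,y))=\langle x,y\rangle$ for independent $x,y$.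

**Lemma 6.** The following hold for vector spaces $V,W$ and subspaces $A\subset V$, $B\subset W$.

1. $(A\otimes W)\cap(V\otimes B)=A\otimes B$, and $(A\otimes B)\cap(A\otimes B_1)=A\otimes(B\cap B_1)$ for $B_1\subset W$.
2. $\ker(V\otimes W\to V/A\otimes W/B)=A\otimes W+V\otimes B$.
3. If $t=\sum t_i$ (a finite sum) with $t_i\in V\otimes U_i$ and the $U_i\subset W$ are independent, then $\mathrm{ls}(t)=\sum\mathrm{ls}(t_i)$.

*Proof.* (1) If $t$ lies in both sides, then $\mathrm{ls}(t)\subset A$ and $\mathrm{rs}(t)\subset B$ (respectively $\mathrm{rs}(t)\subset B\cap B_1$), and $t\in\mathrm{ls}(t)\otimes\mathrm{rs}(t)$. (2) Split $V=A\oplus A_1$ and $W=B\oplus B_1$. The map kills $A\otimes W+V\otimes B$ and is injective on the complement $A_1\otimes B_1$. (3) "$\subset$" is clear. For "$\supset$" let $p_i:W\to W$ be linear, the identity on $U_i$ and zero on the other $U_j$. For $\phi\in W^*$ we have $(\mathrm{id}\otimes\phi p_i)(t)=(\mathrm{id}\otimes\phi)(t_i)$, so $\mathrm{ls}(t_i)\subset\mathrm{ls}(t)$. $\square$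

**Loeb measure.** Let $\Omega_m=H_m^{\{0,\dots,m-1\}}$ and $\Omega=\prod\Omega_m/\mathcal U$. Each $\omega\in\Omega$ has a coordinate $\omega_i\in H$ for every standard $i\ge0$. For an internal set $A=[A_m]\subset\Omega$ put $P(A)=\lim_{\mathcal U}|A_m|/|\Omega_m|$. This is a finitely additive probability on the algebra of internal sets. If an internal set $A$ is the union of an increasing sequence of internal sets $A_k$, then by saturation the decreasing internal sets $A\setminus A_k$ are eventually empty. So $P$ is $\sigma$-additive on this algebra, and by Carathéodory's theorem it extends to a complete $\sigma$-additive probability measure. "A.s." refers to $P$. Internal bijections of $\Omega$ preserve $P$, since at almost all levels they are bijections of the finite set $\Omega_m$. For example, the event $\omega_1=\omega_2$ has probability $\lim_{\mathcal U}1/|H_m|$.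

## 5. Words in random points and the spaces they generate

We want to vary the random points by substitutions, so we use formal words. Let $\Gamma$ be the free abelian group on symbols $e_0,e_1,e_2,\dots$. For $s\in\Gamma$ and $\omega\in\Omega$ let $s(\omega)\in H$ be the value of $s$ under $e_i\mapsto\omega_i$. Let $\tau$ be an automorphism of $\Gamma$ coming from $GL(\mathbb Z^J)$ with $J$ finite, that is, the identity on the other $e_i$. Put
$$(\tau^*\omega)_i=(\tau e_i)(\omega)\ (i\in J),$$
and leave the other coordinates unchanged. Then $s(\tau^*\omega)=(\tau s)(\omega)$ for all $s\in\Gamma$ by linearity, and $\tau^*$ is an internal bijection with inverse $(\tau^{-1})^*$. For example, $\tau e_1=e_1+e_2$ (identity elsewhere) replaces $\omega_1$ by $\omega_1+\omega_2$, and this does not change the distribution.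

**Definition.** For $F\subset\Gamma$ put
$$V_F(\omega)=\sum_{s,t\in F}\mathrm{ls}\,D(s(\omega),t(\omega)),\qquad W_F(\omega)=\sum_{s,t\in F}\mathrm{rs}\,D(s(\omega),t(\omega)).$$

If $F$ is finite, these are internal (they come from level $m$ for all large $m$) and have dimension at most $c|F|^2$. Clearly $V_F(\tau^*\omega)=V_{\tau F}(\omega)$, and the same for $W$.

Name the first four symbols $u,x,y,z$ and put
$$E=\langle u,x,y,z\rangle,\quad E_3=\langle x,y,z\rangle,\quad B=\langle e_i:i\ge4\rangle .$$
The symbols in $B$ are auxiliary fresh points; $u$ is a reference point, needed in Section 8. For a subgroup $L\le E$ and $s\in E$ write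
$$V_L:=V_{L\oplus B},\qquad V_s:=V_{\langle s\rangle},\qquad V_0:=V_B,$$
and similarly for $W$. Then $V_L\subset V_{L'}$ if $L\subset L'$; $V_{-s}=V_s$; every $V_L$ contains $V_0$; and since elements of $GL(E)$ fix $B$,
$$V_L(\tau^*\omega)=V_{\tau L}(\omega)\qquad(\tau\in GL(E)).\tag{2}$$
Each $V_L$ is the directed union of the countably many $V_F$ with $F\subset L\oplus B$ finite. By saturation, the union of a strictly increasing sequence of internal sets is never internal, so $V_L$ itself need not be internal; only the $V_F$ are. When $\omega$ is fixed, we write $x$ also for $x(\omega)\in H$, and so on. If $s,t\in L$ then $D(s,t)\in V_L\otimes W_L$.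

**Example A, continued.** Take $H_m=\mathbb F_p^m$ and $K_m=\mathbb F_p$ with $p$ fixed, so $\mathbf K=\mathbb F_p$. Any finitely many coordinates $\omega_i$ are a.s. linearly independent: at level $m$, a fixed nontrivial combination of $k$ of them vanishes with probability $p^{-m}$, and $p^k\cdot p^{-m}\to0$. So a.s. all $\omega_i$ ($i\ge 0$) are independent. Then $V_L=\mathrm{span}\{w(\omega):w\in L\oplus B\}$. Here "$\subset$" holds because $\mathrm{ls}\,D(s,t)\subset\langle s(\omega),t(\omega)\rangle$. For "$\supset$", if $w(\omega)\ne0$ and $e_j\in B$ does not occur in $w$, then $w(\omega),\omega_j$ are independent and span $\mathrm{ls}\,D(w,e_j)$. So $V_0$ is spanned by the auxiliary points, and $V_s/V_0$ is the line (or zero) spanned by $s(\omega)$.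

**Example B, continued.** Take $H_m=\mathbb Z/p_m$ with primes $p_m\to\infty$. A word $w\ne0$ has a nonzero coefficient, which is prime to $p_m$ for large $m$, so $w$ takes each value with probability $1/p_m$. Hence a.s. different words have different values. The vectors $\varepsilon_g=[\varepsilon_{g_m}]\in V$ for distinct $g\in H$ are independent. Then $V_L=\mathrm{span}\{\varepsilon_{w(\omega)}:w\in L\oplus B\}$. Again "$\subset$" is clear. For "$\supset$" use $D(w,e_j)=E_{w+e_j}-E_w-E_{e_j}$ with $e_j\in B$ not in $w\neq0$, and $D(0,0)=-E_0$.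

## 6. Projecting relations: replacing variables by fresh ones

This section proves the only probabilistic statement about the spaces $V_L$. Consider first the claim $V_x\cap V_y=V_0$ a.s. An element of the intersection lies in some finite-dimensional $V_F$, $F\subset\langle x\rangle\oplus B$, and in some $V_{F'}$, $F'\subset\langle y\rangle\oplus B$. Replace $y$ in $F'$ by fresh symbols $e_{j_1},e_{j_2},\dots$ one after the other. Each copy of $V_{F'}$ lies in $V_0$ and has the same joint law with $V_F$. If, with positive probability, $V_{F'}$ met $V_F$ in something outside $V_0$, then each new copy would contribute, with that probability, something new to $V_F$. But $V_F$ has bounded dimension. The general statement and its proof are the same.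

**Lemma 7 (projection lemma).** Let $E=X\oplus Y$, let $\pi:E\to X$ be the projection along $Y$, and let $M\le X$ and $L_1,\dots,L_r\le E$. Then a.s.
$$V_M\cap(V_{L_1}+\dots+V_{L_r})\subset V_{\pi L_1}+\dots+V_{\pi L_r}.\tag{3}$$
The same holds for $W$.

*Proof.* **Reduction to coordinate subgroups.** $X$ and $Y$ are free, so some $\tau\in GL(E)$ maps a decomposition of $E$ into coordinate subgroups onto $X\oplus Y$. By (2), the instance $(X,Y,M,L_i)$ at $\omega$ is the instance $(\tau^{-1}X,\tau^{-1}Y,\tau^{-1}M,\tau^{-1}L_i)$ at $\tau^*\omega$, and $\tau^*$ preserves $P$. So we may assume that $Y$ is spanned by the symbols $e_i$, $i\in J$, and $X$ by the other symbols among $u,x,y,z$.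

**Reduction to finite sets.** Every element of the left side of (3) lies in $V_F\cap\sum_iV_{F_i}$ for some finite $F\subset M\oplus B$ and $F_i\subset L_i\oplus B$. There are countably many choices, so it suffices to fix $F,F_i$ and show that the event
$$\mathrm{bad}=\Big\{V_F\cap\sum_iV_{F_i}\not\subset\sum_iV_{\pi L_i}\Big\}$$
is null. It is measurable: $\sum_iV_{\pi L_i}$ is the union of an increasing sequence of spaces $\sum_iV_{F'_i}$ with $F'_i\subset\pi L_i\oplus B$ finite, a finite-dimensional space lies in such a union iff it lies in one member, and each of these inclusions is an internal event.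

**Fresh copies.** Choose distinct symbols $e_{\beta(i,j)}\in B$ ($i\in J$, $j\ge1$) not occurring in $F,F_1,\dots,F_r$. Let $\sigma_j$ be the automorphism exchanging $e_i\leftrightarrow e_{\beta(i,j)}$ for all $i\in J$, and put $F_i^j=\sigma_jF_i$. A word in $F_i$ is $l+b$ with $l\in L_i$ and $b\in B$ free of the symbols $e_{\beta(i,j)}$. Applying $\sigma_j$ leaves $b$ and $\pi l$ unchanged and sends $l-\pi l\in Y$ into $B$. So $F_i^j\subset\pi L_i\oplus B$, and
$$G_k:=\sum_{j\le k}\sum_iV_{F_i^j}\subset\sum_iV_{\pi L_i}.$$

**Counting.** The automorphism $\sigma_{k+1}$ fixes $F$ and all $F_i^j$ with $j\le k$ pointwise, since these involve neither the $e_i$ ($i\in J$) nor the $e_{\beta(i,k+1)}$. (For $F$, recall $M\le X$.) Hence, applying $\sigma_{k+1}^*$, the internal event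
$$A_k:=\Big\{V_F\cap\sum_iV_{F_i^{k+1}}\not\subset G_k\Big\}\quad\text{has the same probability as}\quad\Big\{V_F\cap\sum_iV_{F_i}\not\subset G_k\Big\}\supset\mathrm{bad}.$$
On $A_k$ we have $\dim(V_F\cap G_{k+1})>\dim(V_F\cap G_k)$. So for each $\omega$ at most $\dim V_F\le c|F|^2$ of the events $A_k$ occur. Therefore
$$N\cdot P(\mathrm{bad})\le\sum_{k<N}P(A_k)\le c|F|^2\quad\text{for all }N,$$
and $P(\mathrm{bad})=0$. The proof for $W$ is the same. $\square$

**A good point $\omega$.** $E$ has countably many subgroups, so Lemma 7 has countably many instances. Let $\Omega^*$ be the set of $\omega$ for which all instances, for $V$ and $W$, hold. Then $P(\Omega^*)=1$. By (2), an instance at $\tau^*\omega$ is another instance at $\omega$, so $\Omega^*$ is invariant under $\tau^*$ for $\tau\in GL(E)$. In Sections 7–9 we fix $\omega\in\Omega^*$; everything proved holds for every such $\omega$. In particular it may be applied to $\tau^*\omega$, which by (2) and $s(\tau^*\omega)=(\tau s)(\omega)$ means that all words are replaced by their images under $\tau$.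

Bars denote images in $\bar V=V/V_0$, $\bar W=W/W_0$ and $\bar V\otimes\bar W$. For subspaces $A,A'$ containing $V_0$ we have $\overline{A\cap A'}=\bar A\cap\bar A'$, and we use this freely.

## 7. Four planes and six lines

The four defects in (1) belong to four rank-two subgroups ("planes") of $E_3$. We study how these meet. Put
$$(s_1,t_1)=(x,y),\quad(s_2,t_2)=(y,z),\quad(s_3,t_3)=(x,y+z),\quad(s_4,t_4)=(x+y,z),$$
$P_a=\langle s_a,t_a\rangle$ and $D_a=D(s_a,t_a)\in V_{P_a}\otimes W_{P_a}$. Then (1) reads
$$D_1-D_2-D_3+D_4=0.\tag{4}$$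
Put $\ell_{ab}=P_a\cap P_b$. Comparing coefficients,
$$\ell_{12}=\langle y\rangle,\ \ell_{13}=\langle x\rangle,\ \ell_{14}=\langle x+y\rangle,\ \ell_{23}=\langle y+z\rangle,\ \ell_{24}=\langle z\rangle,\ \ell_{34}=\langle x+y+z\rangle.$$
For instance, $cx+d(y+z)=e(x+y)+gz$ forces $c=e=d=g$, which gives $\ell_{34}$. The three lines $\ell_{ab}$ ($b\ne a$) inside $P_a$ are $\langle s_a\rangle,\langle t_a\rangle,\langle s_a+t_a\rangle$, and any two of them span $P_a$. For distinct $a,b,i$ the generators of $\ell_{ab},\ell_{ai},\ell_{bi}$ form a basis of $E_3$: up to order, the four triples are $(y,x,y+z)$, $(y,x+y,z)$, $(x,x+y,x+y+z)$, $(y+z,z,x+y+z)$. Write $V_{ab}=V_{\ell_{ab}}$ and $W_{ab}=W_{\ell_{ab}}$.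

Lemma 7 now gives three facts, each with the analogous fact for $W$.

First, if $(s,t)$ is part of a basis of $E$, take $Y=\langle t\rangle$ and $X\ni s$ spanned by the rest of the basis; then $\pi t=0$ and
$$V_s\cap V_t=V_0.\tag{5}$$
Second, take $Y=\langle y,z\rangle$, $X=\langle u,x\rangle$; then $V_x\cap(V_y+V_z)=V_0$. With (5) for $(y,z)$ this yields
$$\bar V_x,\ \bar V_y,\ \bar V_z\ \text{are independent.}\tag{6}$$
Third, for distinct $a,b,i$,
$$V_{P_a}\cap V_{P_b}=V_{ab},\qquad V_{P_a}\cap(V_{P_b}+V_{P_i})=V_{ab}+V_{ai}.\tag{7}$$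
Here "$\supset$" is clear. For "$\subset$" take $X=P_a\oplus\langle u\rangle$ and $Y=\ell_{bi}$. This is a decomposition of $E$, since $P_a=\ell_{ab}\oplus\ell_{ai}$. From $P_b=\ell_{ab}\oplus\ell_{bi}$ and $P_i=\ell_{ai}\oplus\ell_{bi}$ we get $\pi P_b=\ell_{ab}$ and $\pi P_i=\ell_{ai}$.

Let $L_a=\sum_{b\ne a}V_{ab}$, $L_a'=\sum_{b\ne a}W_{ab}$ and $\Lambda'=\sum_{a<b}W_{ab}$.

**Proposition 8.** $\bar D_a\in\bar L_a\otimes\bar L_a'$ for each $a$.

*Proof.* **Step 1: independence modulo $\Lambda'$.** The aim is to compare the four terms of (4) in $V\otimes(W/\Lambda')$. Let $\{a,b,i,j\}=\{1,2,3,4\}$ and suppose $w_b+w_i+w_j\in\Lambda'$ with $w_k\in W_{P_k}$. We claim $w_k\in L_k'$ for $k=b,i,j$. Every pair of indices meets $\{b,i,j\}$, so $\Lambda'=L_b'+L_i'+L_j'$. Subtracting elements of $L'_k\subset W_{P_k}$ we may assume $w_b+w_i+w_j=0$. Then (7) for $W$ gives $w_b\in W_{P_b}\cap(W_{P_i}+W_{P_j})=W_{bi}+W_{bj}\subset L_b'$, and similarly for $i,j$. So each $W_{P_k}/L_k'$ embeds in $W/\Lambda'$, and for any three indices these subspaces are independent.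

**Step 2: the left supports coincide.** Let $A_a\subset V_{P_a}$ be the left support of the image of $D_a$ in $V\otimes(W_{P_a}/L_a')\subset V\otimes(W/\Lambda')$. Equation (4) expresses $D_a$ as a signed sum of $D_b,D_i,D_j$. By Step 1 and Lemma 6(3), $A_a=A_b+A_i+A_j$. This holds for every $a$, so each $A_a$ contains every other one, and all four are equal. Hence, by (7) and (5),
$$A_1=\dots=A_4\subset V_{P_1}\cap V_{P_2}\cap V_{P_3}\subset V_{12}\cap V_{13}=V_y\cap V_x=V_0.$$

**Step 3: conclusion.** The image of $D_a$ in $V/V_0\otimes W/L_a'$ is zero, so $D_a\in V_0\otimes W+V\otimes L_a'$ by Lemma 6(2), that is, $\bar D_a\in\bar V\otimes\bar L_a'$. Exchanging the roles of $V$ and $W$, $\bar D_a\in\bar L_a\otimes\bar W$. By Lemma 6(1), $\bar D_a\in\bar L_a\otimes\bar L_a'$. $\square$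

So the columns of $\bar D(x,y)$ lie in $\bar V_x+\bar V_y+\bar V_{x+y}$. If the six spaces $\bar V_{ab}$ were independent, as they are in Example B, taking components would now be easy. In Example A they are lines $\langle\bar x\rangle$, $\langle\bar y\rangle$, $\langle\overline{x+y}\rangle,\dots$ in a three-dimensional space. We must understand all such dependencies.

## 8. The linear part of $\bar V_s$

Let $S=\{x,y,z,x+y,y+z,x+z,x+y+z\}$. Each $s\in S$ is part of a basis of $E_3$. The dependent part of $V_s$ in the plane $\langle s,t\rangle$ is $V_s\cap(V_t+V_{s+t})$. We show that it does not depend on $t$, by comparing it with the reference point $u$. For $s\in S$ put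
$$N_s=V_s\cap(V_u+V_{u-s}),\qquad Q=V_u\cap(V_x+V_{u-x}).$$
All of these contain $V_0$.

**Lemma 9.**

1. If $s\in S$, $(s,t)$ is part of a basis of $E_3$ and $\varepsilon=\pm1$, then $V_s\cap(V_t+V_{s+\varepsilon t})=N_s$.
2. $Q=V_u\cap(V_s+V_{u-s})$ for all $s\in S$.

*Proof.* (1) Let $(s,t,r)$ be a basis of $E_3$ and $Y=\langle u+\varepsilon t\rangle$. With $X=\langle s,r,u\rangle$ we have $t=\varepsilon(u+\varepsilon t)-\varepsilon u$, so $\pi t=-\varepsilon u$ and $\pi(s+\varepsilon t)=s-u$. Lemma 7 with $M=\langle s\rangle$ gives $V_s\cap(V_t+V_{s+\varepsilon t})\subset V_u+V_{u-s}$. With $X=E_3$ instead, $\pi u=-\varepsilon t$ and $\pi(u-s)=-(s+\varepsilon t)$, so $N_s\subset V_t+V_{s+\varepsilon t}$.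

(2) Let $s,t\in S$ and let $(s,t,r)$ be a basis of $E_3$. With $X=\langle u,t,r\rangle$ and $Y=\langle s-t\rangle$ we have $\pi s=t$ and $\pi(u-s)=u-t$. So $V_u\cap(V_s+V_{u-s})\subset V_t+V_{u-t}$, and exchanging $s,t$ shows that $s$ and $t$ give the same space. The pairs $(x,y),(y,z),(x,x+y),(y,y+z),(x,x+z),(x,x+y+z)$ are parts of bases of $E_3$ and connect all seven elements of $S$. $\square$

Now let $s\in S$ and $q\in\bar Q$. By Lemma 9(2), $q\in\bar V_s+\bar V_{u-s}$. By (5), $\bar V_s\cap\bar V_{u-s}=0$, because $(s,u-s)$ is part of a basis of $E$. So there is a unique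
$$a_s(q)\in\bar V_s\quad\text{with}\quad q-a_s(q)\in\bar V_{u-s},$$
and $a_s$ is linear.

In Example A, $\bar V_u=\langle\bar u\rangle$ and $\bar u-\bar s\in\bar V_{u-s}$, so $\bar Q=\langle\bar u\rangle$, $\bar N_s=\bar V_s$ and $a_s(\bar u)=\bar s$. In Example B, $N_s$ is spanned by the $\varepsilon_w$ with $w\in(\langle s\rangle\oplus B)\cap\big((\langle u\rangle\oplus B)\cup(\langle u-s\rangle\oplus B)\big)=B$, so $\bar N_s=0$.

**Lemma 10.** For $s\in S$ the map $a_s:\bar Q\to\bar N_s$ is an isomorphism. If $s,t,s+t\in S$ and $(s,t)$ is part of a basis of $E_3$, then $a_{s+t}=a_s+a_t$.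

*Proof.* *Isomorphism.* We have $a_s(q)=q-(q-a_s(q))\in\bar V_s\cap(\bar V_u+\bar V_{u-s})=\bar N_s$. If $v\in\bar N_s$, write $v=q+r$ with $q\in\bar V_u$ and $r\in\bar V_{u-s}$. Then $q=v-r\in\bar V_u\cap(\bar V_s+\bar V_{u-s})=\bar Q$ and $a_s(q)=v$. If $a_s(q)=0$, then $q\in\bar V_u\cap\bar V_{u-s}=0$ by (5).

*Additivity.* Let $v=a_s(q)$, $v'=a_t(q)$, $v''=a_{s+t}(q)$. Then
$$v''-v=(q-v)-(q-v'')\in\bar V_{\langle s,t\rangle}\cap(\bar V_{u-s}+\bar V_{u-s-t}).$$
Apply Lemma 7 with $X=E_3$, $Y=\langle u-s\rangle$: here $\pi(u-s)=0$ and $\pi(u-s-t)=-t$. So $v''-v\in\bar V_t$. Exchanging $s$ and $t$, $v''-v'\in\bar V_s$. Hence $v''-v-v'\in\bar V_t\cap\bar V_s=0$. $\square$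

Do the same for $W$, obtaining $N'_s$, $Q'$ and $b_s:\bar Q'\cong\bar N'_s$. For $\kappa\in\bar Q\otimes\bar Q'$ and $s,t\in S$ put
$$\kappa[s,t]=(a_s\otimes b_t)(\kappa).$$
For fixed $s,t$ this is an isomorphism $\bar Q\otimes\bar Q'\cong\bar N_s\otimes\bar N_t'$, and $\kappa[s,t]$ is additive in $s$ and in $t$ in the sense of Lemma 10. In Example A, with $\kappa=\bar u\otimes\bar u$, we have $\kappa[s,t]=\bar s\otimes\bar t$.

Put $\bar N=\bar N_x\oplus\bar N_y\oplus\bar N_z$, which is direct by (6). By additivity $\bar N_s\subset\bar N$ for all $s\in S$. Put $N_{ab}:=N_s$ where $s\in S$ generates $\ell_{ab}$, and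
$$\bar N_{P_a}=\sum_{b\ne a}\bar N_{ab}=\bar N_{s_a}+\bar N_{t_a}\subset\bar V_{P_a}\cap\bar N,$$
where the second equality holds because $a_{s_a+t_a}=a_{s_a}+a_{t_a}$. Use analogous notation for $W$. The next lemma says that the linear part accounts for *all* dependencies among the six lines.

**Lemma 11.** If $v_{ab}\in V_{ab}$ and $\sum_{a<b}v_{ab}\in V_0$, then $v_{ab}\in N_{ab}$ for all $a,b$.

*Proof.* Let $\{a,b,i,j\}=\{1,2,3,4\}$ and write the sum as $w_b+w_i+w_j$ with
$$w_b=v_{ab}+v_{bi}\in V_{P_b},\qquad w_i=v_{ai}+v_{ij}\in V_{P_i},\qquad w_j=v_{aj}+v_{bj}\in V_{P_j}.$$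
Since $V_0\subset V_{P_i}$, we get $w_b\in V_{P_b}\cap(V_{P_i}+V_{P_j})=V_{bi}+V_{bj}$ by (7). Hence $v_{ab}\in V_{ab}\cap(V_{bi}+V_{bj})$. The lines $\ell_{ab},\ell_{bi},\ell_{bj}$ are the three lines $\langle s_b\rangle,\langle t_b\rangle,\langle s_b+t_b\rangle$ in $P_b$, in some order. Whichever of these is $\ell_{ab}=\langle s\rangle$, the other two have the form $\langle t\rangle,\langle s+\varepsilon t\rangle$ with $(s,t)$ part of a basis of $E_3$: for $s=s_b$ take $t=t_b,\varepsilon=1$; for $s=t_b$ take $t=s_b,\varepsilon=1$; for $s=s_b+t_b$ take $t=t_b,\varepsilon=-1$. So Lemma 9(1) gives $v_{ab}\in N_{ab}$. $\square$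

Choose complements $\bar V_{ab}=\bar N_{ab}\oplus C_{ab}$ and $\bar W_{ab}=\bar N'_{ab}\oplus C'_{ab}$. Then
$$\bar N\oplus\bigoplus_{a<b}C_{ab}\ \text{ is direct},\qquad\bar L_a=\bar N_{P_a}\oplus\bigoplus_{b\ne a}C_{ab},\tag{8}$$
and the same for $W$. To see directness, let $n_x+n_y+n_z+\sum c_{ab}=0$ with $n_s\in\bar N_s$ and $c_{ab}\in C_{ab}$. Since $\bar N_x,\bar N_y,\bar N_z$ are $\bar N_{13},\bar N_{12},\bar N_{24}$, we may absorb $n_x,n_y,n_z$ into the corresponding summands. Lemma 11 then shows $c_{ab}\in\bar N_{ab}$ for all $a,b$, so $c_{ab}=0$, and then $n_x=n_y=n_z=0$. The formula for $\bar L_a$ follows from $\bar L_a=\sum_{b\ne a}\bar V_{ab}$.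

## 9. Splitting the cocycle, and symmetry

We now take components of (4) along (8).

**Proposition 12.** For each $a$,
$$\bar D_a\in\sum_{b\ne a}\bar V_{ab}\otimes\bar W_{ab}+(\bar Q\otimes\bar Q')[s_a,t_a].$$

*Proof.* By Proposition 8 and (8), $\bar D_a$ decomposes along $\big(\bar N_{P_a}\oplus\bigoplus_{b\neq a} C_{ab}\big)\otimes\big(\bar N'_{P_a}\oplus\bigoplus_{b\neq a} C'_{ab}\big)$. All this takes place in the fixed direct sum $(\bar N\oplus\bigoplus C_e)\otimes(\bar N'\oplus\bigoplus C'_e)$, where $e$ runs over the six pairs $\{a,b\}$ ("edges").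

**Step 1: components in $C_e\otimes C'_{e'}$ with $e\ne e'$ vanish.** Only $\bar D_a$ with $a\in e\cap e'$ can contribute, and there is at most one such $a$. By (4) this component of every $\bar D_a$ is $0$.

**Step 2: components in $C_e\otimes\bar N'$ and $\bar N\otimes C_e'$, $e=\{a,b\}$.** In the first space only $\bar D_a$ and $\bar D_b$ contribute, with components in $C_e\otimes\bar N'_{P_a}$ and $C_e\otimes\bar N'_{P_b}$. By (4) they agree up to sign, so by Lemma 6(1) and (7) both lie in
$$C_e\otimes(\bar N'_{P_a}\cap\bar N'_{P_b})\subset C_e\otimes(\bar W_{P_a}\cap\bar W_{P_b})=C_e\otimes\bar W_{ab}\subset\bar V_{ab}\otimes\bar W_{ab}.$$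
Likewise the components in $\bar N\otimes C'_e$ lie in $\bar V_{ab}\otimes C'_e$.

**Step 3: the rest.** $C_e\otimes C'_e\subset\bar V_e\otimes\bar W_e$. What remains is the component in $\bar N_{P_a}\otimes\bar N'_{P_a}$. With $s=s_a$, $t=t_a$, this space is spanned by the elements $\kappa[s,s],\kappa[t,t],\kappa[s,t],\kappa[t,s]$ with $\kappa\in\bar Q\otimes\bar Q'$. Biadditivity gives
$$\kappa[t,s]=\kappa[s+t,s+t]-\kappa[s,s]-\kappa[t,t]-\kappa[s,t],$$
and $\kappa[\ell,\ell]\in\bar V_\ell\otimes\bar W_\ell$ for $\ell=s,t,s+t$, which are the three lines in $P_a$. $\square$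

**Lemma 13.** The six subspaces $\bar V_{ab}\otimes\bar W_{ab}$ and the three subspaces $(\bar Q\otimes\bar Q')[x,y]$, $(\bar Q\otimes\bar Q')[y,z]$, $(\bar Q\otimes\bar Q')[x,z]$ are independent.

*Proof.* Let $\sum_\ell\delta_\ell+\kappa_1[x,y]+\kappa_2[y,z]+\kappa_3[x,z]=0$, where $\ell$ runs over the six lines and $\delta_\ell\in\bar V_\ell\otimes\bar W_\ell$. In the direct sum $(\bar N\oplus\bigoplus C_\ell)\otimes\bar W$ the component in $C_\ell\otimes\bar W$ comes only from $\delta_\ell$, so $\delta_\ell\in\bar N_\ell\otimes\bar W_\ell$. Likewise $\delta_\ell\in\bar V_\ell\otimes\bar N_\ell'$. So $\delta_\ell\in\bar N_\ell\otimes\bar N'_\ell$ by Lemma 6(1), that is, $\delta_\ell=\kappa_\ell[\ell,\ell]$ for some $\kappa_\ell\in\bar Q\otimes\bar Q'$.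

Expand everything in $\bar N\otimes\bar N'=\bigoplus_{i,j\in\{x,y,z\}}(\bar Q\otimes\bar Q')[i,j]$. The word $x+z$ is not among the six lines, so $[z,x]$ occurs only in $\kappa_{x+y+z}[x+y+z,x+y+z]$, and $\kappa_{x+y+z}=0$. Now the coefficient of $[y,x]$ gives $\kappa_{x+y}=0$ and that of $[z,y]$ gives $\kappa_{y+z}=0$. Then $[x,x],[y,y],[z,z]$ give $\kappa_x=\kappa_y=\kappa_z=0$, and finally $\kappa_1=\kappa_2=\kappa_3=0$. $\square$

**Proposition 14.** For every $\omega\in\Omega^*$ and $(s,t)=(x,z),(y,z),(x+y,z)$ we have
$$\bar D(s,t)\in(\bar V_s\otimes\bar W_s)\oplus(\bar V_t\otimes\bar W_t)\oplus(\bar V_{s+t}\otimes\bar W_{s+t})\tag{9}$$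
(a direct sum). If $\alpha(s,t)$ denotes the component of $\bar D(s,t)$ in $\bar V_s\otimes\bar W_s$, then
$$\bar D(x,y)=\alpha(x,z)+\alpha(y,z)-\alpha(x+y,z).\tag{10}$$

*Proof.* **Step 1: a canonical decomposition.** Let $(s,t)=(s_a,t_a)$. By Proposition 12,
$$\bar D(s,t)=\nu(s,t)[s,t]+\alpha(s,t)+\beta(s,t)+\gamma(s,t)\tag{11}$$
with $\nu(s,t)\in\bar Q\otimes\bar Q'$ and $\alpha,\beta,\gamma$ in $\bar V_s\otimes\bar W_s$, $\bar V_t\otimes\bar W_t$, $\bar V_{s+t}\otimes\bar W_{s+t}$ respectively. Since $\kappa[x,y+z]=\kappa[x,y]+\kappa[x,z]$ and $\kappa[x+y,z]=\kappa[x,z]+\kappa[y,z]$, and since $\kappa\mapsto\kappa[i,j]$ is injective, Lemma 13 shows that the four spaces in (11) are independent for each of the four pairs. So (11) is unique.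

**Step 2: permuting $x,y,z$.** Let $\tau\in GL(E)$ permute $x,y,z$ and fix $u$, and apply everything to $\tau^*\omega\in\Omega^*$. This replaces $V_L$ by $V_{\tau L}$ and $D(s,t)$ by $D(\tau s,\tau t)$. It does not change $V_0$; it does not change $Q,Q'$, by Lemma 9(2), because $\tau x\in S$; and by its defining property $a_s$ at $\tau^*\omega$ is $a_{\tau s}$ at $\omega$, and the same for $b_s$. So (11) and its uniqueness hold for all pairs $(\tau s_a,\tau t_a)$, with spaces that depend only on the pair. Hence $\nu,\alpha,\beta,\gamma$ are functions of the pair alone, not of the ordering of $x,y,z$ used to obtain it, and every relation between them may be permuted.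

**Step 3: inserting into (4).** Substitute (11) into $\bar D(x,y)-\bar D(y,z)-\bar D(x,y+z)+\bar D(x+y,z)=0$ and use Lemma 13. The coefficients of $[x,y]$, $[y,z]$, $[x,z]$ give
$$\nu(x,y)=\nu(x,y+z),\qquad\nu(y,z)=\nu(x+y,z),\qquad\nu(x,y+z)=\nu(x+y,z).$$
The lines $x$, $y$, $x+y$ give
$$\alpha(x,y)=\alpha(x,y+z),\qquad\beta(x,y)=\alpha(y,z),\qquad\gamma(x,y)=-\alpha(x+y,z).$$
So $\nu(x,y)=\nu(y,z)=\nu(x+y,z)=\nu(x,y+z)=:\nu$. Exchanging $y\leftrightarrow z$, we get $\alpha(x,z)=\alpha(x,y+z)=\alpha(x,y)$ and $\nu(x,z)=\nu(x,y+z)=\nu$. Exchanging $x\leftrightarrow y$ in $\nu(x,y)=\nu(y,z)$, we get $\nu(y,x)=\nu(x,z)=\nu$. Hence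
$$\bar D(x,y)=\nu[x,y]+\alpha(x,z)+\alpha(y,z)-\alpha(x+y,z),$$
and, exchanging $x\leftrightarrow y$,
$$\bar D(y,x)=\nu[y,x]+\alpha(y,z)+\alpha(x,z)-\alpha(x+y,z).$$

**Step 4: symmetry kills $\nu$.** Since $D(x,y)=D(y,x)$, we get $\nu[x,y]=\nu[y,x]$. These elements lie in the independent spaces $\bar N_x\otimes\bar N_y'$ and $\bar N_y\otimes\bar N_x'$, so both vanish and $\nu=0$. This gives (10), and (11) with $\nu(x,z)=\nu(y,z)=\nu(x+y,z)=0$ is (9). $\square$

In Example A, $\alpha(x,z)=-\bar x\otimes\bar x$; in Example B, $\alpha(x,z)=-\bar E_x$. In both cases this is the correction $-f$, up to $V_0$ and $W_0$.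

## 10. Descent to a finite group: proof of Theorem 5

Suppose Theorem 5 fails for some $c$. Then for every $m\in\mathbb N$ there are $H_m,K_m,n_m$ and a $c$-quasihomomorphism $f_m:H_m\to K_m^{n_m\times n_m}$ such that
$$\max_{x}\mathrm{rk}(f_m(x)-\chi(x))>m\quad\text{for every homomorphism }\chi.\tag{12}$$
Use this sequence in Section 4.

**Step 1: bounded complexity.** The components in (9) live in the possibly infinite-dimensional spaces $V_s$. We replace these by finite stages with uniformly bounded dimension. Let $B_k\subset B$ be the finite set of combinations of $e_4,\dots,e_{3+k}$ with coefficients of absolute value at most $k$. Put $F_k(s)=\{js+b:|j|\le k,\ b\in B_k\}$, $V_s^k=V_{F_k(s)}$, $V_0^k=V_{B_k}$, and similarly for $W$. These spaces increase with $k$, with unions $V_s,V_0,W_s,W_0$. For $s\in\{x,y,x+y\}$ let $R_k(s)$ be the internal event that there are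
$$\rho_1\in V_s^k\otimes W_s^k,\quad\rho_2\in V_z^k\otimes W_z^k,\quad\rho_3\in V_{s+z}^k\otimes W_{s+z}^k$$
with
$$D(s,z)-\rho_1-\rho_2-\rho_3\in V_0^k\otimes W+V\otimes W_0^k.$$
It depends only on $s(\omega)$, $z(\omega)$ and coordinates in $B$.

The events $R_k(x)$ increase with $k$, and their union contains $\Omega^*$. Indeed, for $\omega\in\Omega^*$, lift the three components in (9) for $(s,t)=(x,z)$ to $V_x\otimes W_x$, $V_z\otimes W_z$, $V_{x+z}\otimes W_{x+z}$. By Lemma 6(2) the difference to $D(x,z)$ lies in $V_0\otimes W+V\otimes W_0$, and all of these spaces are unions of their $k$-th stages. So we may fix $k$ with $P(R_k(x))>0.99$. Then also $P(R_k(y)),P(R_k(x+y))>0.99$: take $\tau\in GL(E)$ fixing $u,z$ and sending $x$ to $y$, respectively to $x+y$. Then $\tau^*\omega\in R_k(x)$ iff $\omega\in R_k(\tau x)$.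

**Step 2: the correction as an internal function.** The aim is a function of $g\in H$, with $z$ and the coordinates in $B$ as parameters, that realizes $\alpha$. At each level $m$, define $\hat\alpha(g)$ as follows. If the condition defining $R_k(x)$ holds with $x$ replaced by $g$, let $\hat\alpha(g)$ be $\rho_1$ for some admissible triple $(\rho_1,\rho_2,\rho_3)$. Otherwise $\hat\alpha(g)=0$. Since $\rho_1$ has columns in the $k$-th stage of the space of $g$, always
$$\mathrm{rk}\,\hat\alpha(g)\le r_0:=c\,|F_k(x)|^2,$$
where $F_k(x)$ is a finite set of words, so $r_0$ is a standard number valid for every $g$. For $\omega\in\Omega^*\cap R_k(s)$, $s\in\{x,y,x+y\}$, the images of $\rho_1,\rho_2,\rho_3$ lie in the three summands of (9) for the pair $(s,z)$ and add up to $\bar D(s,z)$. So the image of $\hat\alpha(s)$ in $\bar V\otimes\bar W$ is $\alpha(s,z)$.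

**Step 3: the corrected map is additive for most pairs.** Put $h(g)=f(g)+\hat\alpha(g)$. On $\Omega^*\cap R_k(x)\cap R_k(y)\cap R_k(x+y)$, an event of probability greater than $0.97$, equation (10) shows that
$$h(x+y)-h(x)-h(y)=D(x,y)+\hat\alpha(x+y)-\hat\alpha(x)-\hat\alpha(y)$$
has image $0$ in $\bar V\otimes\bar W$. So it lies in $V_0\otimes W+V\otimes W_0=\bigcup_l(V_0^l\otimes W+V\otimes W_0^l)$. The internal events
$$S_l:\quad h(x+y)-h(x)-h(y)\in V_0^l\otimes W+V\otimes W_0^l$$
increase with $l$, so $P(S_l)>0.95$ for some standard $l$. Fix it.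

**Step 4: freezing the auxiliary points.** For almost all $m$, the relation corresponding to $S_l$ holds for more than $0.95|\Omega_m|$ points of $\Omega_m$. By averaging, one can fix all coordinates other than $x,y$ so that it holds for at least $0.9|H_m|^2$ pairs $(x,y)\in H_m^2$. The level-$m$ versions $V^l_{0,m},W^l_{0,m}$ of $V_0^l,W_0^l$ depend only on the fixed coordinates and have dimension at most $d:=c|B_l|^2$. The function $\hat\alpha$, hence $h$, becomes a function $h_m$ of $g\in H_m$ alone.

Let $T_m\subset K_m^{n_m\times n_m}$ be the space of sums of a matrix with columns in $V_{0,m}^l$ and a matrix with rows in $W_{0,m}^l$. Its elements have rank at most $2d$. Apply Lemma 1 with $\eta=0.1$ to $h_m$ modulo $T_m$: there is a homomorphism $\bar\chi:H_m\to K_m^{n_m\times n_m}/T_m$ equal to $h_m$ modulo $T_m$ on at least $0.7|H_m|$ elements. Composing $\bar\chi$ with a $K_m$-linear section of $K_m^{n_m\times n_m}\to K_m^{n_m\times n_m}/T_m$ gives a homomorphism $\chi:H_m\to K_m^{n_m\times n_m}$ with $\mathrm{rk}(h_m(x)-\chi(x))\le2d$ on these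 elements. Since $f_m-h_m$ has rank at most $r_0$ everywhere,
$$\mathrm{rk}(f_m(x)-\chi(x))\le R:=r_0+2d\quad\text{for more than half of the }x\in H_m.$$

**Step 5: contradiction.** $\Phi=f_m-\chi$ is a $c$-quasihomomorphism, so Lemma 2 gives $\mathrm{rk}(f_m(x)-\chi(x))\le2R+c$ for all $x\in H_m$. This holds for almost all $m$, and $R$ does not depend on $m$. Since $\mathcal U$ is nonprincipal, it holds for some $m\ge2R+c$, contradicting (12). This proves Theorem 5, and with Section 2 also Theorem 4: the constant $C(c)$ exists, and $g=f(1)$ works over every field, in particular over $\mathbb C$. $\blacksquare$
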